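# Ordered trees whose removal lemma is not polynomial

## 1. Ordered graphs whose core is a single edge

An **ordered graph** is a graph whose vertex set carries a linear order. A **copy** of $F$ in $G$ is a subgraph of $G$ (not necessarily induced) isomorphic to $F$ by an order-preserving bijection of the vertices, and $G$ is **$F$-free** if it has no copy of $F$. For instance, let $F$ have vertices $1<2<3$ and edges $12,23$. A copy of $F$ is a vertex together with one smaller and one larger neighbor. A star whose center is its largest vertex contains no copy of $F$, although without the order it contains many.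

An $n$-vertex ordered graph $G$ is **$\varepsilon$-far** from being $F$-free if more than $\varepsilon n^2$ edges must be deleted to make it $F$-free. The **$F$-removal lemma** states that for every $\varepsilon>0$ there is $\delta=\delta_F(\varepsilon)>0$ such that every $n$-vertex ordered graph that is $\varepsilon$-far from being $F$-free contains more than $\delta n^{v(F)}$ copies of $F$. It has **polynomial bounds** if one can take $\delta_F(\varepsilon)\ge\varepsilon^{C_F}$ for all small $\varepsilon$, with $C_F$ depending only on $F$. Which $F$ have polynomial bounds?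

A **homomorphism** $\varphi:G_1\to G_2$ of ordered graphs maps edges to edges and is weakly increasing: $x\le y$ implies $\varphi(x)\le\varphi(y)$. The ends of an edge have distinct images, so along edges $\varphi$ is strictly increasing. The **core** of $G$ is the smallest subgraph of $G$ (in number of vertices) to which $G$ has a homomorphism; it is unique up to isomorphism. Three small examples:

* Vertices $1<2<3$, edges $13,23$: the map $1\mapsto2$, $2\mapsto2$, $3\mapsto3$ is a homomorphism onto the edge $23$, so the core is an edge.
* Vertices $1<2<3$, edges $12,23$: the images of $1,2,3$ are strictly increasing, so the core is the whole path.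
* Vertices $1<2<3<4$, edges $12,34$: any three vertices span only one edge $\alpha<\beta$. A homomorphism onto that edge would send $2\mapsto\beta$ and $3\mapsto\alpha$, which is not increasing. So the core is the whole matching. Unlike in the unordered case, a forest need not have an edge as its core.

We begin with the case in which the core is one edge.

**Proposition 1.** If $\mathrm{core}(F)$ is a single edge, then the $F$-removal lemma has polynomial bounds.

*Proof.* Let $\varphi$ be a homomorphism from $F$ to an edge $\alpha<\beta$. Since $\varphi$ is weakly increasing, $\varphi^{-1}(\alpha)$ is the set of the first $s$ vertices of $F$ and $\varphi^{-1}(\beta)$ the set of the last $s'$; every edge of $F$ joins the two sets. Put $v=s+s'$.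

Let $G$ be $\varepsilon$-far from $F$-free. Deleting all edges destroys all copies, so $e(G)>\varepsilon n^2$. Let $d^+(x)$ be the number of larger neighbors of $x$; these numbers sum to $e(G)$. For $\mathbf y\in V(G)^{s'}$ let $d(\mathbf y)$ be the number of vertices $x$ that are adjacent to, and smaller than, every entry of $\mathbf y$. By convexity, used twice,
$$\sum_{\mathbf y}d(\mathbf y)=\sum_x d^+(x)^{s'}\ge n(\varepsilon n)^{s'},\qquad \sum_{\mathbf y}d(\mathbf y)^s\ge n^{s'}\big(\varepsilon^{s'}n\big)^s=\varepsilon^{ss'}n^{v}.$$
The last sum counts tuples $(x_1,\dots,x_s,y_1,\dots,y_{s'})$ in which each $x_i$ is smaller than, and adjacent to, each $y_j$. At most $\frac{v^2}{2}n^{v-1}$ of them have a repeated entry.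

If $n\ge v^2\varepsilon^{-ss'}$, then at least $\frac12\varepsilon^{ss'}n^v$ of the tuples have distinct entries. The vertex set of such a tuple has all edges between its first $s$ and its last $s'$ vertices, so it carries a copy of $F$. Each vertex set comes from at most $s!\,s'!$ tuples, so there are more than $\frac{\varepsilon^{ss'}}{4\,s!\,s'!}n^v$ copies. If $n<v^2\varepsilon^{-ss'}$, then $G$, not being $F$-free, has at least one copy, and $1>(v^2\varepsilon^{-ss'})^{-v}n^v$. The smaller of the two constants is at least a fixed power of $\varepsilon$ for small $\varepsilon$. $\square$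

Only the number of edges was used. The order took care of itself, because the order of the $x_i$ among themselves, and of the $y_j$ among themselves, could be sorted afterwards. What changes for a general $F$? The core may contain longer increasing paths, and the positions of its vertices relative to each other may matter.

## 2. Increasing paths, and the conjecture for forests

Longer increasing paths alone are not the problem, at least for the first one.

**Proposition 2.** For $F$ with vertices $1<2<3$ and edges $12,23$ one may take $\delta_F(\varepsilon)=\varepsilon^3/8$.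

*Proof.* Let $S$ be the set of vertices with at least $\varepsilon n/2$ smaller neighbors and at least $\varepsilon n/2$ larger neighbors. Suppose $|S|\le\varepsilon n/2$. Delete all edges at $S$, which are at most $\varepsilon n^2/2$. At every other vertex one of the two sides has fewer than $\varepsilon n/2$ neighbors; delete the edges to that side, at most $\varepsilon n^2/2$ edges in total. No vertex now has both a smaller and a larger neighbor, so the graph is $F$-free after at most $\varepsilon n^2$ deletions. Hence if $G$ is $\varepsilon$-far, then $|S|>\varepsilon n/2$, and the vertices of $S$ are middle vertices of more than $(\varepsilon n/2)^3$ copies. $\square$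

So a natural plan for trees is to delete what is attached too thinly, and then build the tree vertex by vertex, each time choosing from a large neighborhood. This suggests the following conjecture, which comes from Lior Gishboliner and István Tomon, "Polynomial removal lemmas for ordered graphs", arXiv:2110.03577 (2021).

**Conjecture.** If $\mathrm{core}(F)$ is a forest, then the $F$-removal lemma has polynomial bounds.

The converse direction is a known result: if $\mathrm{core}(F)$ is not a forest, then for small $\varepsilon$ and $n\ge n_0(\varepsilon)$ there is an $n$-vertex ordered graph with at most $\varepsilon^{\Omega(\log 1/\varepsilon)}n^{v(F)}$ copies of $F$ from which at least $\varepsilon n^2$ edges must be removed to destroy all copies. Note that $\varepsilon^{\Omega(\log1/\varepsilon)}=\exp(-\Omega((\log\frac1\varepsilon)^2))$.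

The conjecture is false. The plan above breaks where a new vertex must be a neighbor of one vertex and, at the same time, lie *between* two others that are not its neighbors. A large neighborhood does not guarantee a neighbor in the right place.

## 3. A ten-vertex tree

Throughout, $\log$ is the natural logarithm. Let $F$ be the ordered graph with vertices
$$v_1<x_1<x_2<v_2<u<t<z_1<w_1<w_2<z_2$$
and edges
$$uv_1,\quad uv_2,\quad ut,\quad tz_1,\quad tz_2,\quad v_1w_1,\quad v_2w_2,\quad x_1z_1,\quad x_2z_2 .$$
From the central edge $ut$ there are two branches $u,v_j,w_j$ and two branches $t,z_j,x_j$. So $F$ is connected with $10$ vertices and $9$ edges: it is a tree. Its core is a subgraph of it, hence a forest. The $x_j$ sit between $v_1$ and $v_2$, and the $w_j$ sit between $z_1$ and $z_2$.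

**Theorem 3.** There are $c_1,\varepsilon_1>0$ such that for every $0<\varepsilon<\varepsilon_1$ and every $n\ge n_0(\varepsilon)$ there is an $n$-vertex ordered graph $G$ which is $\varepsilon$-far from being $F$-free and contains at most $\exp\big(-c_1(\log\frac1\varepsilon)^{3/2}\big)n^{10}$ copies of $F$.

Hence every admissible $\delta_F$ satisfies $\delta_F(\varepsilon)\le\exp(-c_1(\log\frac1\varepsilon)^{3/2})$ for small $\varepsilon$. For each constant $C$ this is smaller than $\varepsilon^C=\exp(-C\log\frac1\varepsilon)$ once $\varepsilon$ is small, so Theorem 3 disproves the conjecture.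

**Theorem 4.** For every $k\ge1$ there are an ordered tree $T_k$ on $12k$ vertices and $c_k,\varepsilon_k>0$ such that for all $0<\varepsilon<\varepsilon_k$ and $n\ge n_0(\varepsilon,k)$ there is an $n$-vertex ordered graph that is $\varepsilon$-far from being $T_k$-free and contains at most $\exp\big(-c_k(\log\frac1\varepsilon)^{2-2^{-k}}\big)n^{12k}$ copies of $T_k$.

Is $F$ perhaps a disguised version of something smaller? It is not. (The next fact is not used later.)

**Proposition 5.** The only homomorphism $F\to F$ is the identity; so $F$ is its own core.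

*Proof.* Number the vertices $1,\dots,10$ in order. The edges are $15$, $45$, $56$, $67$, $6\,10$, $18$, $49$, $27$, $3\,10$. Only $5$ and $6$ have both a smaller and a larger neighbor, so the increasing paths on four vertices are exactly $p,5,6,q$ with $p\in\{1,4\}$ and $q\in\{7,10\}$. A homomorphism $\varphi$ maps increasing paths to increasing paths. Hence $\varphi(5)=5$, $\varphi(6)=6$, $\varphi(1),\varphi(4)\in\{1,4\}$ and $\varphi(7),\varphi(10)\in\{7,10\}$.

The vertices $\varphi(2),\varphi(3)$ are at most $\varphi(4)\le4$ and are neighbors of $7$ or $10$, so they lie in $\{2,3\}$. From $\varphi(1)\le\varphi(2)\le3$ we get $\varphi(1)=1$, and from $\varphi(4)\ge\varphi(3)\ge2$ we get $\varphi(4)=4$. Now $\varphi(8)\ge\varphi(7)\ge7$ is a neighbor of $1$, so $\varphi(8)=8$; likewise $\varphi(9)\ge7$ is a neighbor of $4$, so $\varphi(9)=9$. Then $\varphi(7)\le8$ gives $\varphi(7)=7$, and $\varphi(10)\ge9$ gives $\varphi(10)=10$. Finally $\varphi(2)\le 4$ is a neighbor of $7$, so $\varphi(2)=2$, and $\varphi(3)\le4$ is a neighbor of $10$, so $\varphi(3)=3$. $\square$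

## 4. Blow-ups of four-part base graphs

All graphs for Theorem 3 come from one procedure. A *base graph* $\Gamma$ has four disjoint linearly ordered parts $X,U,T,Y$, each of size $N$, and no edge inside a part. Let $n\ge32N$ and $m=\lfloor n/(16N)\rfloor$. Since $n/(16N)\ge2$, we have
$$\frac{n}{32N}\le m\le\frac n{16N}. \tag{1}$$
Replace every vertex of $\Gamma$ by $4m$ clones and every edge by a complete bipartite graph between the clone sets. Order the result so that the parts are intervals in the order $X<U<T<Y$; inside a part, order first by base element and then by clone index $1,\dots,4m$. Add $n-16Nm$ isolated vertices at the end. Call the result $G$.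

**Lemma 6.** In every copy of $F$ in $G$, the vertices playing $v_1,x_1,x_2,v_2$ lie in $X$, those playing $u$ and $t$ lie in $U$ and $T$, and those playing $z_1,w_1,w_2,z_2$ lie in $Y$. Their base elements $\bar v_1,\bar x_1,\dots$ satisfy $\bar v_1\le\bar x_1\le\bar x_2\le\bar v_2$ in $X$ and $\bar z_1\le\bar w_1\le\bar w_2\le\bar z_2$ in $Y$, and every edge of $F$ is sent to an edge of $\Gamma$.

*Proof.* $F$ has no isolated vertex, so the copy avoids the added vertices. For $j=1,2$ the path $v_j<u<t<z_1$ is increasing. No edge of $G$ lies inside a part and the parts are intervals, so the parts strictly increase along its image. There are only four parts, so the image visits $X,U,T,Y$ in this order. The images of $x_1,x_2$ lie between those of $v_1,v_2$, hence in $X$; the images of $w_1,w_2,z_2$ come after that of $z_1$, hence lie in $Y$. Passing to base elements preserves edges and weakly preserves the order. $\square$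

The order inside $U$ and $T$ plays no role. Conversely, suppose $x\in X$, $a\in U$, $b\in T$, $y\in Y$ and
$$xa,\ ab,\ by,\ xy\in E(\Gamma). \tag{2}$$
Then $G$ has many copies of $F$ over $x,a,b,y$: let $v_1,x_1,x_2,v_2$ be clones of $x$ with indices in $[1,m]$, $[m+1,2m]$, $[2m+1,3m]$, $[3m+1,4m]$ respectively; do the same for $z_1,w_1,w_2,z_2$ and $y$; and let $u,t$ be any clones of $a,b$. The order is right, and every edge of $F$ lies over one of the four edges in (2). Call these the *standard copies* over $(x,a,b,y)$. There are $m^8(4m)^2\ge m^{10}$ of them.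

So we want a base graph in which the parts are large, all the eight base elements in $X\cup Y$ are forced to coincide as in (2), and yet no small set of edges meets all copies.

## 5. Pinning one coordinate with a progression-free set

The tool is the theorem of Behrend (1946): there is $c'>0$ such that every $\{0,\dots,M-1\}$ with $M\ge2$ contains a set of size at least $Me^{-c'\sqrt{\log M}}$ with no nontrivial three-term arithmetic progression.

**Lemma 7.** There is $c>0$ such that for every odd $Q\ge3$ there is $A\subseteq\mathbb Z_Q$ with $|A|\ge Qe^{-c\sqrt{\log Q}}$ and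
$$a,a',a''\in A,\quad a+a'=2a''\ \text{in }\mathbb Z_Q\quad\Longrightarrow\quad a=a'=a''. \tag{3}$$

*Proof.* Take Behrend's set inside $\{0,\dots,\frac{Q-1}2\}$, so $M=\frac{Q+1}2\ge2$. Both $a+a'$ and $2a''$ are integers in $[0,Q-1]$, so equality in $\mathbb Z_Q$ is equality in $\mathbb Z$, and the triple is trivial. Also $|A|\ge\frac Q2e^{-c'\sqrt{\log Q}}\ge Qe^{-c\sqrt{\log Q}}$ with $c=c'+\frac{\log2}{\sqrt{\log3}}$. $\square$

For example, $A=\{0,1,3\}$ satisfies (3) in $\mathbb Z_7$: the doubles are $0,2,6$, and the sums of two distinct elements are $1,3,4$. The set $\{0,1,4\}$ has no progression in $\mathbb Z$, but in $\mathbb Z_7$ it has $0+1=2\cdot4$; staying in the lower half matters.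

Put $\alpha=|A|/Q$. Here is the first base graph. All four parts are copies of $\mathbb Z_Q$, and $P=\{(x,y):x-y\in A\}$. For each $(x,y)\in P$ put $a=x$ and $b=2y-x$. The edges are

* $xy$ whenever $(x,y)\in P$;
* $ax$ whenever $a=x$;
* $by$ whenever $y-b\in A$;
* $ab$ whenever $(a,b)=(x^*,2y^*-x^*)$ for some $(x^*,y^*)\in P$.

For $(x,y)\in P$ we have $y-b=x-y\in A$, so (2) holds. Consider the base elements of any copy of $F$, and let $(x^*,y^*)$ be a witness for the edge $ab$. The edges $av_j$ give $\bar v_1=\bar v_2=a=x^*$, so $\bar x_1=\bar x_2=x^*$ by the order. The edges $bz_j$ and $x_jz_j$ give $\bar z_j-b\in A$ and $x^*-\bar z_j\in A$, with sum $x^*-b=2(x^*-y^*)$ and $x^*-y^*\in A$. By (3), $\bar z_j=b+(x^*-y^*)=y^*$, and then $\bar w_1=\bar w_2=y^*$ by the order. Everything is pinned.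

This already shows how vertex-by-vertex building gets stuck. Fix adjacent $a,b$. The vertex $b$ has $|A|$ neighbors $z$ in $Y$, nearly everything if we ignore the factor $\alpha$. But $x_j$ must have base element $a$, and $z$ is adjacent to the element $a$ of $X$ only if $a-z\in A$, which happens only for $z=y^*$. Of the $|A|$ choices for $z$, one survives.

How much did we gain? Very little, and taking powers does not help. Let $L\ge1$, let all parts be $\mathbb Z_Q^L$ (so $N=Q^L$), and impose all conditions in every coordinate; $L=1$ is the graph above. Deleting all $U$–$X$ edges destroys all copies of $F$, and there are only $N(4m)^2\le n^2/(16N)$ of them. So if $G$ is $\varepsilon$-far, then $\varepsilon<\frac1{16N}$. On the other hand $|P|=N|A|^L\ge N$, and standard copies over different pairs of $P$ are different, so by (1) there are at least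
$$N m^{10}\ge 32^{-10}N^{-9}n^{10}\ge32^{-10}(16\varepsilon)^9n^{10}$$
copies. This is polynomial in $\varepsilon$, for every $L$.

The reason is visible in the edge sets. A coordinate in which an edge requires a difference to lie in $A$ costs only the factor $\alpha\ge e^{-c\sqrt{\log Q}}$ in density. A coordinate in which an edge requires *equality*, like $x=a$, costs the full factor $Q$. We can afford to pay $Q$ once, not $L$ times. So the task is to anchor one coordinate by an equality, and then to pin all the others using only conditions of membership in $A$.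

## 6. Chaining coordinates through the lexicographic order

Read the pinning of $\bar z_j$ above as a rule: $z_j$ lies on the path $t,z_j,x_j$; if a coordinate of $\bar x_j$ is known, then (3) pins a coordinate of $\bar z_j$. The tree also contains the paths $u,v_j,w_j$, whose far end was not used. By the same rule, if a coordinate of $\bar w_j$ is known, then (3) can pin a coordinate of $\bar v_j$. We would like to alternate: first coordinate in $X$, first in $Y$, second in $X$, second in $Y$, and so on.

The obstacle is that $F$ has no cycle. The rules take $x_j$ to $z_j$ and $w_j$ to $v_j$; nothing takes $z_j$ to $w_j$ or $v_j$ to $x_j$, which are different vertices in different branches. Here the order does what a cycle would do. The $x_j$ lie between $v_1$ and $v_2$, and the $w_j$ lie between $z_1$ and $z_2$, and for the lexicographic order betweenness transfers prefixes.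

**Fact 8.** If $p\le q\le r$ lexicographically and $p,r$ agree in the first $i$ coordinates, then $q$ agrees with them in the first $i$ coordinates.

*Proof.* Otherwise let $h\le i$ be the first coordinate in which $q$ differs from $p$. As $q\ge p$, the $h$th coordinate of $q$ is larger than that of $p$, which is also that of $r$; before $h$ all three agree. So $q>r$, a contradiction. $\square$

Both ends of the interval have to be pinned, which is why $F$ has two branches of each kind.

**The base graph.** Fix an odd $Q\ge3$, a set $A$ from Lemma 7, $\alpha=|A|/Q$, an integer $L\ge1$, and $N=Q^L$. Order $\mathbb Z_Q$ as $0<1<\dots<Q-1$ and $\mathbb Z_Q^L$ lexicographically. Let $X,U,T,Y$ be disjoint copies of $\mathbb Z_Q^L$, and write $x[i]$ for the $i$th coordinate of $x$. Let $P\subseteq X\times Y$ be the set of pairs with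
$$x[i]-y[i]\in A\ \ (1\le i\le L),\qquad y[i]-x[i+1]\in A\ \ (1\le i\le L-1).$$
Choosing $x[1],y[1],x[2],y[2],\dots$ in turn, we have $Q$ choices for the first and $|A|$ for each of the others, so
$$|P|=Q|A|^{2L-1}. \tag{4}$$
To each $(x,y)\in P$ assign $a=\lambda(x,y)\in U$ and $b=\mu(x,y)\in T$ by
$$a[1]=x[1],\qquad a[i+1]=2x[i+1]-y[i]\ \ (1\le i\le L-1),\qquad b[i]=2y[i]-x[i]\ \ (1\le i\le L).$$
The edges of $\Gamma$ are

* $X$–$Y$: $xy$ with $(x,y)\in P$;
* $U$–$X$: $ax$ with $x[1]=a[1]$ and $x[i]-a[i]\in A$ for $2\le i\le L$;
* $T$–$Y$: $by$ with $y[i]-b[i]\in A$ for all $i$;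
* $U$–$T$: $ab$ with $(a,b)=(\lambda(x,y),\mu(x,y))$ for some $(x,y)\in P$, called a *witness* of $ab$.

If $(x,y)\in P$, $a=\lambda(x,y)$, $b=\mu(x,y)$, then $x[i+1]-a[i+1]=y[i]-x[i+1]\in A$ and $y[i]-b[i]=x[i]-y[i]\in A$. So (2) holds for $x,a,b,y$.

*Example.* Let $Q=7$, $A=\{0,1,3\}$, $L=2$. The pair $x=(5,1)$, $y=(4,1)$ is in $P$, as $5-4=1$, $4-1=3$ and $1-1=0$. It gives $a=(5,\,2\cdot1-4)=(5,5)$ and $b=(2\cdot4-5,\,2\cdot 1-1)=(3,1)$. Now forget $x,y$ and keep $a,b$. The anchor gives first coordinate $5$ in $X$. A first coordinate $\zeta$ of $\bar z_j$ has $\zeta-3\in A$, so $\zeta\in\{3,4,6\}$, and $5-\zeta\in\{2,1,6\}$ must lie in $A$; only $\zeta=4$ works. A second coordinate $\xi$ of $\bar v_j$ has $\xi-5\in A$, so $\xi\in\{5,6,1\}$, and $4-\xi\in\{6,5,3\}$ must lie in $A$; only $\xi=1$ works. A second coordinate $\zeta$ of $\bar z_j$ has $\zeta-1\in A$, so $\zeta\in\{1,2,4\}$, and $1-\zeta\in\{0,6,4\}$; only $\zeta=1$ works.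

**Lemma 9.** Let $a\in U$, $b\in T$ be adjacent with witness $(x^*,y^*)\in P$. Let $\bar v_1\le\bar x_1\le\bar x_2\le\bar v_2$ in $X$ and $\bar z_1\le\bar w_1\le\bar w_2\le\bar z_2$ in $Y$, and suppose $a\bar v_j$, $\bar v_j\bar w_j$, $b\bar z_j$, $\bar z_j\bar x_j$ are edges of $\Gamma$ for $j=1,2$. Then $\bar v_1,\bar v_2,\bar x_1,\bar x_2$ all equal $x^*$, and $\bar z_1,\bar z_2,\bar w_1,\bar w_2$ all equal $y^*$.

*Proof.* Consider the statements

* (I$_i$): the four elements of $X$ agree with $x^*$ in coordinates $1,\dots,i$;
* (II$_i$): the four elements of $Y$ agree with $y^*$ in coordinates $1,\dots,i$.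

We prove I$_1$, II$_1$, I$_2$, II$_2$, $\dots$, II$_L$ in this order; II$_0$ is empty.

**Anchor: I$_1$.** This starts the chain. The edge $a\bar v_j$ gives $\bar v_j[1]=a[1]=x^*[1]$ for $j=1,2$, and Fact 8 gives the same for $\bar x_1,\bar x_2$.

**From $X$ to $Y$: I$_i$ and II$_{i-1}$ imply II$_i$.** This pins the next coordinate in $Y$. The edge $b\bar z_j$ gives $\bar z_j[i]-b[i]\in A$. The edge $\bar x_j\bar z_j$ and I$_i$ give $x^*[i]-\bar z_j[i]\in A$. The sum is $x^*[i]-b[i]=2(x^*[i]-y^*[i])$, where $x^*[i]-y^*[i]\in A$. By (3), $\bar z_j[i]=b[i]+x^*[i]-y^*[i]=y^*[i]$ for $j=1,2$. So $\bar z_1,\bar z_2$ agree with $y^*$ up to coordinate $i$, and by Fact 8 so do $\bar w_1,\bar w_2$.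

**From $Y$ to $X$: I$_i$ and II$_i$ imply I$_{i+1}$, for $i<L$.** This pins the next coordinate in $X$. The edge $a\bar v_j$ gives $\bar v_j[i+1]-a[i+1]\in A$. The edge $\bar v_j\bar w_j$ and II$_i$ give $y^*[i]-\bar v_j[i+1]\in A$. The sum is $y^*[i]-a[i+1]=2(y^*[i]-x^*[i+1])$, where $y^*[i]-x^*[i+1]\in A$. By (3), $\bar v_j[i+1]=a[i+1]+y^*[i]-x^*[i+1]=x^*[i+1]$ for $j=1,2$. By Fact 8, $\bar x_1,\bar x_2$ follow. $\square$

## 7. Few copies, large distance

Let $G$ be the blow-up of this $\Gamma$ as in Section 4, with $n\ge32N$.

**Step 1: few copies.** This step bounds the number of copies from above. By Lemma 6, the base elements of a copy of $F$ satisfy the hypotheses of Lemma 9, so all ten of them are determined by the base edge $ab$ under $ut$ (fix one witness for each such edge). There are at most $|P|\le N^2$ edges $ab$, and each of the ten vertices is one of $4m\le n/(4N)$ clones. So the number of copies is at most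
$$N^2\Big(\frac n{4N}\Big)^{10}\le N^{-8}n^{10}. \tag{5}$$

**Step 2: a random copy that is spread out.** This step prepares the lower bound on the distance: if a random copy uses every given edge with small probability, then a small set of edges cannot meet all copies. Choose $(x,y)\in P$ uniformly, put $a=\lambda(x,y)$, $b=\mu(x,y)$, and let $\psi$ be a uniformly random standard copy over $(x,a,b,y)$, with all ten clones independent.

For a fixed base edge, count the pairs $(x,y)\in P$ that produce it.

* $xy$: one.
* $by$: at most one, since $x[i]=2y[i]-b[i]$ for all $i$.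
* $ab$: at most one, since $x[1]=a[1]$, $y[i]=(b[i]+x[i])/2$ and $x[i+1]=(a[i+1]+y[i])/2$ recover $x[1],y[1],x[2],\dots$ in turn; $2$ is invertible because $Q$ is odd.
* $ax$: at most $|A|$, since $y[i]=2x[i+1]-a[i+1]$ for $i<L$, while $y[L]\in x[L]-A$.

Given $(x,y)$, each vertex of $\psi$ is uniform on at least $m$ clones. So for every edge $f$ of $F$ and every edge $e$ of $G$, using (4),
$$\Pr[\psi(f)=e]\le\frac{|A|}{|P|}\cdot\frac1{m^2}=\frac1{Q|A|^{2L-2}m^2}.$$

**Step 3: large distance.** This step turns the spread into a bound on deletions. Let $D\subseteq E(G)$ meet every copy of $F$. Then some edge of $\psi$ always lies in $D$, so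
$$1\le\sum_{f\in E(F)}\Pr[\psi(f)\in D]\le\frac{9|D|}{Q|A|^{2L-2}m^2}.$$
With $m\ge n/(32N)$ and $N=Q^L$,
$$|D|\ge\frac{Q|A|^{2L-2}}9\cdot\frac{n^2}{1024\,Q^{2L}}=\frac{\alpha^{2L-2}}{9216\,Q}\,n^2. \tag{6}$$
Compare with Section 5: the factor $Q$ is paid once, and the remaining coordinates cost only powers of $\alpha$, while (5) gains $Q^{-8}$ for each of the $L$ coordinates.

## 8. Choosing $Q$ and $L$: the exponent $3/2$

We let $L$ be as large as possible while the loss $\alpha^{2L-2}$ stays a fixed power of $Q$. Take $L=\lceil\sqrt{\log Q}\,\rceil$. Then $2L-2\le2\sqrt{\log Q}$, so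
$$\alpha^{2L-2}\ge e^{-c\sqrt{\log Q}\cdot2\sqrt{\log Q}}=Q^{-2c}.$$
For $Q\ge9216$, (6) gives $|D|\ge Q^{-C}n^2$ with $C=2+2c$. By (5), the number of copies is at most $Q^{-8L}n^{10}\le\exp(-8(\log Q)^{3/2})\,n^{10}$.

Given small $\varepsilon$, let $Q$ be the largest odd integer less than $\varepsilon^{-1/C}$. Then $Q\geq 9216$ for small $\varepsilon$, and $Q^{-C}>\varepsilon$, so every $D$ meeting all copies has $|D|>\varepsilon n^2$: the graph $G$ is $\varepsilon$-far from being $F$-free. Also $Q\ge\varepsilon^{-1/C}-2\ge\varepsilon^{-1/(2C)}$ for small $\varepsilon$, so $\log Q\ge\frac1{2C}\log\frac1\varepsilon$, and the number of copies is at most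
$$\exp\Big(-8(2C)^{-3/2}\big(\log\tfrac1\varepsilon\big)^{3/2}\Big)n^{10}.$$
This holds for every $n\ge n_0(\varepsilon)=32Q^L$, and Theorem 3 is proved with $c_1=8(2C)^{-3/2}$. $\blacksquare$

## 9. Pinned tuples as elements of a larger group

Why $3/2$? Put $q=\log Q$, so that we may lose a factor $e^{O(q)}$. In a cyclic group of odd order $M$, one more coordinate costs $e^{O(\sqrt{\log M})}$, so we can afford about $q/\sqrt{\log M}$ coordinates. Together they multiply the number of pinned possibilities by $e^{q\sqrt{\log M}}$. With $M=Q$ this is $e^{q^{3/2}}$. A larger $M$ is better, but anchoring one coordinate in $\mathbb Z_M$ by an equality costs the factor $M$.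

The way around this: at the end of Section 6 the whole tuple of coordinates in $X$ is pinned, and it can serve as the next anchor free of charge. It is one of $N_1$ tuples; relabel these, by an arbitrary bijection, as elements of $\mathbb Z_{N_1}$, and start a second chain there. Since $\log N_1\approx q^{3/2}$, the second chain gains $e^{q\cdot q^{3/4}}=e^{q^{7/4}}$. Iterating, the exponent $\theta$ becomes $1+\theta/2$ and tends to $2$.

Two things must change in the tree. First, each stage needs its own roots and branches, and the branches of stage $j+1$ must lie inside the intervals of stage $j$, so that they inherit what stage $j$ has pinned. Second, in $F$ the edge $ut$ ensured, through its common witness, that $x^*[i]-b[i]$ and $y^*[i]-a[i+1]$ are *twice an element of* $A$. A tree cannot contain all the edges that would do this for each stage: the roots will form a path, and only one pair of roots of the same stage is adjacent on it. So we put no information on edges between roots, and give each root one extra leaf that certifies the condition.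

### 9.1 The tree $T_k$

For $1\le j\le k$ and $l\in\{1,2\}$ take vertices $v_{j,l},x_{j,l},p_j$ (the *$X$-roles*), $z_{j,l},w_{j,l},q_j$ (the *$Y$-roles*), and roots $u_j,r_j$. That is $5k+5k+2k=12k$ vertices. The edges are
$$u_jv_{j,l},\quad v_{j,l}w_{j,l},\quad u_jq_j,\quad r_jz_{j,l},\quad z_{j,l}x_{j,l},\quad r_jp_j\qquad(\text{all }j,l)$$
and those of the path $u_1u_2\cdots u_kr_kr_{k-1}\cdots r_1$. The graph is connected with $10k+(2k-1)=12k-1$ edges, so it is a tree. The order is
$$v_{1,1}<\dots<v_{k,1}<\{x_{j,l},p_j\}<v_{k,2}<\dots<v_{1,2}<u_1<\dots<u_k<r_k<\dots<r_1$$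
$$<z_{1,1}<\dots<z_{k,1}<\{w_{j,l},q_j\}<z_{k,2}<\dots<z_{1,2},$$
with an arbitrary order inside the braces. The leaves $p_j,q_j$ are the certificates. For $k=1$ the tree has $12$ vertices, and Theorem 4 gives the exponent $3/2$ again.

### 9.2 The base graph

Let $Q\ge3$ be odd and $q=\log Q$. Let $N_0=Q$, and for $1\le j\le k$ let $L_j\ge1$ be an integer,
$$G_j=\mathbb Z_{N_{j-1}},\qquad N_j=N_{j-1}^{1+L_j}.$$
All $N_j$ are odd, so $2$ is invertible in each $G_j$. Let $A_j\subseteq G_j$ be a set from Lemma 7, so it satisfies (3) in $G_j$ and $\alpha_j=|A_j|/|G_j|\ge e^{-c\sqrt{\log N_{j-1}}}$. Put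
$$X=\mathbb Z_Q\times\prod_{j=1}^kG_j^{L_j},\qquad Y=\prod_{j=1}^kG_j^{L_j},$$
both ordered lexicographically. The entries of $x\in X$ are $x[0]\in\mathbb Z_Q$ and $x[j,i]\in G_j$, those of $y\in Y$ are $y[j,i]\in G_j$, where $1\le j\le k$ and $1\le i\le L_j$, listed stage by stage. *Block $j$* consists of the entries $[j,1],\dots,[j,L_j]$; block $0$ of $x$ is $x[0]$.

The number of possibilities for blocks $0,\dots,j-1$ of $x$ is $Q\prod_{h<j}N_{h-1}^{L_h}=N_{j-1}=|G_j|$. Fix a bijection $\iota_j$ from these possibilities to $G_j$, and write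
$$x[j,0]:=\iota_j(\text{blocks }0,\dots,j-1\text{ of }x)\in G_j .$$
In the same way $|X|=N_k$. Let $P\subseteq X\times Y$ be the set of pairs with
$$x[j,i-1]-y[j,i]\in A_j,\qquad y[j,i]-x[j,i]\in A_j\qquad(1\le j\le k,\ 1\le i\le L_j).$$
Choosing entries in the order $x[0]$; $y[1,1],x[1,1],y[1,2],x[1,2],\dots$; $y[2,1],x[2,1],\dots$ gives
$$|P|=Q\prod_j|A_j|^{2L_j}=\rho\,|X||Y|,\qquad\rho=\prod_j\alpha_j^{2L_j}. \tag{7}$$

The root parts are $U_j=G_j^{L_j}$ for $2\le j\le k$, $U_1=\mathbb Z_Q\times G_1^{L_1}$, and $R_j=G_j^{L_j}$. Write $a[i]$ (and $a[0]$ if $j=1$) for the entries of $a\in U_j$, and $b[i]$ for those of $b\in R_j$. To $(x,y)\in P$ assign in $U_j$ and $R_j$ the elements with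
$$a[i]=2x[j,i]-y[j,i],\qquad b[i]=2y[j,i]-x[j,i-1],\qquad a[0]=x[0]\ \text{ if }j=1.$$
The edges of the base graph are

* $X$–$Y$: the pairs in $P$;
* $U_j$–$X$: $x[j,i]-a[i]\in A_j$ for all $i$, and if $j=1$ also $x[0]=a[0]$;
* $U_j$–$Y$: $y[j,i]-a[i]\in2A_j$ for all $i$, where $2A_j=\{2\gamma:\gamma\in A_j\}$;
* $R_j$–$Y$: $y[j,i]-b[i]\in A_j$ for all $i$;
* $R_j$–$X$: $x[j,i-1]-b[i]\in2A_j$ for all $i$;
* all pairs between consecutive parts in the list $U_1,\dots,U_k,R_k,\dots,R_1$.

For $(x,y)\in P$, the elements $x,y$ and their assigned roots span all these edges, because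
$$x[j,i]-a[i]=y[j,i]-x[j,i],\qquad y[j,i]-a[i]=2\big(y[j,i]-x[j,i]\big),$$
$$y[j,i]-b[i]=x[j,i-1]-y[j,i],\qquad x[j,i-1]-b[i]=2\big(x[j,i-1]-y[j,i]\big).$$

### 9.3 Pinning, stage by stage

**Lemma 10.** Map the vertices of $T_k$ to base elements ($X$-roles to $X$, $Y$-roles to $Y$, $u_j$ to $U_j$, $r_j$ to $R_j$) so that edges go to edges and the order is weakly preserved on the $X$-roles and on the $Y$-roles. Then all $X$-roles in the interval $[v_{k,1},v_{k,2}]$ have the same image.

*Proof.* Write $\bar s$ for the image of a vertex $s$, and $a$, $b$ for the images of $u_j$, $r_j$ when $j$ is fixed. Let $X^{(j)}$ be the set of images of the $X$-roles in $[v_{j,1},v_{j,2}]$, and $Y^{(j)}$ that of the $Y$-roles in $[z_{j,1},z_{j,2}]$. These sets decrease with $j$. All images of $x$- and $p$-roles lie in every $X^{(j)}$, all images of $w$- and $q$-roles in every $Y^{(j)}$. The smallest and largest elements of $X^{(j)}$ are $\bar v_{j,1}$ and $\bar v_{j,2}$, those of $Y^{(j)}$ are $\bar z_{j,1}$ and $\bar z_{j,2}$. So Fact 8 applies: if the two extremes agree up to some entry, the whole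 set does.

We prove by induction on $j$ that all elements of $X^{(j)}$ agree in blocks $0,\dots,j$ and all elements of $Y^{(j)}$ agree in blocks $1,\dots,j$. For $j=k$ this is the lemma.

**Start of stage $j$.** This provides the anchor. All elements of $X^{(j)}$ agree in blocks $0,\dots,j-1$. For $j\ge2$ this is the induction hypothesis, as $X^{(j)}\subseteq X^{(j-1)}$. For $j=1$ the edges $u_1v_{1,l}$ give $\bar v_{1,1}[0]=\bar v_{1,2}[0]=a[0]$, and Fact 8 applies. Hence the entry $[j,0]$ is constant on $X^{(j)}$. By induction $Y^{(j)}\subseteq Y^{(j-1)}$ agrees in blocks $1,\dots,j-1$ (no condition if $j=1$).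

**Step $i$ of stage $j$, first half.** This pins the entry $[j,i]$ on $Y^{(j)}$. Suppose the entries $[j,0],\dots,[j,i-1]$ are constant on $X^{(j)}$, the last one with value $\xi$, and $[j,1],\dots,[j,i-1]$ are constant on $Y^{(j)}$. Since $\bar p_j\in X^{(j)}$, the edge $r_jp_j$ gives $\xi-b[i]=2\gamma$ with $\gamma\in A_j$. Since $\bar x_{j,l}\in X^{(j)}$, the edges $r_jz_{j,l}$ and $z_{j,l}x_{j,l}$ give
$$\bar z_{j,l}[j,i]-b[i]\in A_j,\qquad\xi-\bar z_{j,l}[j,i]\in A_j,$$
with sum $2\gamma$. By (3), $\bar z_{j,l}[j,i]=b[i]+\gamma$ for $l=1,2$. By Fact 8 the entry $[j,i]$ is constant on $Y^{(j)}$, say $\eta$.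

**Step $i$ of stage $j$, second half.** This pins the entry $[j,i]$ on $X^{(j)}$. Since $\bar q_j\in Y^{(j)}$, the edge $u_jq_j$ gives $\eta-a[i]=2\gamma'$ with $\gamma'\in A_j$. Since $\bar w_{j,l}\in Y^{(j)}$, the edges $u_jv_{j,l}$ and $v_{j,l}w_{j,l}$ give
$$\bar v_{j,l}[j,i]-a[i]\in A_j,\qquad\eta-\bar v_{j,l}[j,i]\in A_j,$$
with sum $2\gamma'$. By (3), $\bar v_{j,l}[j,i]=a[i]+\gamma'$ for $l=1,2$, and by Fact 8 the entry $[j,i]$ is constant on $X^{(j)}$. After step $L_j$, stage $j$ is complete. $\square$

### 9.4 Blow-up and number of copies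

Let $W$ be the product of the sizes of all $2k+2$ base parts, and $m=\lfloor n/(10k(k+1)W)\rfloor$. For $n\ge20k(k+1)W$ we have
$$\tfrac n2\le10k(k+1)\,mW\le n. \tag{8}$$
Replace each element of a base part $Z$ by $5kmW/|Z|$ clones, so that each part has $5kmW$ vertices in total, and each base edge by a complete bipartite graph. Order the parts as intervals $X<U_1<\dots<U_k<R_k<\dots<R_1<Y$; inside $X$ and $Y$ order by base element and then by clone index, inside root parts arbitrarily. Add isolated vertices at the end to reach $n$ vertices. Call the graph $G$.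

**Step 1: roles go to their parts.** This makes Lemma 10 applicable. In a copy of $T_k$, which avoids the isolated vertices, the increasing path $v_{1,l},u_1,\dots,u_k,r_k,\dots,r_1,z_{1,1}$ has $2k+2$ vertices. No edge lies inside a part, so its vertices lie in strictly increasing parts, and there are exactly $2k+2$ parts. So $v_{1,1},v_{1,2}$ go to $X$, each $u_j$ to $U_j$, each $r_j$ to $R_j$, and $z_{1,1}$ to $Y$. All $X$-roles are at most $v_{1,2}$, so they go to $X$, the first part; all $Y$-roles are at least $z_{1,1}$, so they go to $Y$.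

**Step 2: counting.** This bounds the number of copies. By Lemma 10, $v_{k,1}$ and $v_{k,2}$ go to clones of the same base element. Choose the images of all vertices except $v_{k,2}$ in at most $n^{12k-1}$ ways; then $v_{k,2}$ goes to one of $5kmW/|X|\le n/N_k$ clones. So there are at most $n^{12k}/N_k$ copies of $T_k$.

### 9.5 Distance

**Step 1: a random copy.** As in Section 7, we need a copy that is spread out. Choose $(x,y)\in P$ uniformly. Split the clones of $x$ into $5k$ consecutive groups of size $mW/|X|$, those of $y$ into $5k$ consecutive groups of size $mW/|Y|$. Place the $X$-roles, in their order, at uniform clones of the respective groups, and likewise the $Y$-roles. Place each root at a uniform clone of its assigned element. All choices of clones are independent. By the end of Section 9.2 this is a copy $\psi$ of $T_k$.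

A vertex of $\psi$ in a part $Z$ is, given $(x,y)$, uniform on at least $mW/|Z|$ clones. So if $f$ is an edge of $T_k$ between roles of the parts $Z,Z'$, and $e$ is an edge of $G$ over a base edge $\zeta\zeta'$ between $Z$ and $Z'$, then
$$\Pr[\psi(f)=e]\le\pi(\zeta,\zeta')\frac{|Z||Z'|}{(mW)^2}, \tag{9}$$
where $\pi(\zeta,\zeta')$ is the probability that $(x,y)$ and its assigned roots produce $\zeta\zeta'$.

**Step 2: $\pi(\zeta,\zeta')\,|Z||Z'|\le Q/\rho$ for every base edge.** This shows that no kind of edge is used too often. Put $g_j=|G_j|^{L_j}$. Then $|R_j|=g_j$, $|U_j|=g_j$ for $j\ge2$, and $|U_1|=Qg_1$. Since $|P|=\rho|X||Y|$ by (7), it suffices to bound the number of pairs $(x,y)\in P$ that produce $\zeta\zeta'$ as follows.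

* $X$–$Y$: one pair.
* $U_j$–$X$: $x$ is given and $y[j,i]=2x[j,i]-a[i]$ is determined for all $i$; at most $|Y|/g_j$ pairs.
* $U_j$–$Y$: $y$ is given and $x[j,i]=(a[i]+y[j,i])/2$ is determined for all $i$; at most $|X|/g_j$ pairs.
* $R_j$–$Y$: $y$ is given and $x[j,i-1]=2y[j,i]-b[i]$ is determined for $1\le i\le L_j$. Here $x[j,0]$ determines blocks $0,\dots,j-1$, that is, one of $|G_j|$ possibilities, and $x[j,1],\dots,x[j,L_j-1]$ are $L_j-1$ further entries in $G_j$. So at most $|X|/|G_j|^{L_j}=|X|/g_j$ pairs.
* $R_j$–$X$: $x$ is given and $y[j,i]=(b[i]+x[j,i-1])/2$ is determined for all $i$; at most $|Y|/g_j$ pairs.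
* $U_j$–$U_{j+1}$: for each $y$, blocks $j$ and $j+1$ of $x$ are determined; at most $|X||Y|/(g_jg_{j+1})$ pairs.
* $R_{j+1}$–$R_j$: for each $x$, blocks $j$ and $j+1$ of $y$ are determined; at most $|X||Y|/(g_jg_{j+1})$ pairs.
* $U_k$–$R_k$: given blocks $0,\dots,k-1$ of $x$, for which there are $N_{k-1}$ possibilities, $x[k,0]$ is known, and $y[k,i]=(b[i]+x[k,i-1])/2$, $x[k,i]=(a[i]+y[k,i])/2$ determine block $k$ of $y$ and of $x$ entry by entry. Blocks $1,\dots,k-1$ of $y$ have at most $|Y|/g_k$ possibilities. As $|X|=N_{k-1}g_k$, there are at most $N_{k-1}|Y|/g_k=|X||Y|/g_k^2$ pairs.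

In each case, dividing by $|P|=\rho|X||Y|$ and multiplying by $|Z||Z'|$ gives at most $Q/\rho$; the factor $Q$ is needed only when $U_1$ is involved. For instance, for $U_j$–$X$ we get at most $\frac{|Y|}{g_j}\cdot\frac{Qg_j|X|}{\rho|X||Y|}=\frac Q\rho$.

**Step 3: large distance.** This converts the spread into a bound on deletions. If $D\subseteq E(G)$ meets every copy of $T_k$, then summing (9) over the $12k-1$ edges of $T_k$ gives $1\le(12k-1)|D|\frac Q{\rho(mW)^2}$. By (8), $mW\ge\frac n{20k(k+1)}$, so
$$|D|\ge\kappa_k\frac\rho Q\,n^2,\qquad\kappa_k=\frac1{400k^2(k+1)^2(12k-1)}. \tag{10}$$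

### 9.6 Choosing the lengths $L_j$

Every stage gets the budget $q$: let $L_j=\lceil q/\sqrt{\log N_{j-1}}\,\rceil$. Note $q\ge\log 3\geq 1$.

**Step 1: the loss is a power of $Q$.** We first bound $N_j$ from above. Since $1+L_j\le2+q/\sqrt{\log N_{j-1}}$,
$$\log N_j=(1+L_j)\log N_{j-1}\le q\sqrt{\log N_{j-1}}+2\log N_{j-1}.$$
This gives $\log N_j\le3^jq^2$ by induction: $\log N_0=q\le q^2$, and if $\log N_{j-1}\le3^{j-1}q^2$, then $\log N_j\le3^{(j-1)/2}q^2+2\cdot3^{j-1}q^2\le3^jq^2$. Hence
$$L_j\sqrt{\log N_{j-1}}\le q+\sqrt{\log N_{j-1}}\le q+3^{(j-1)/2}q\le2\cdot3^kq,$$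
and
$$\rho=\prod_j\alpha_j^{2L_j}\ge\exp\Big(-2c\sum_jL_j\sqrt{\log N_{j-1}}\Big)\ge Q^{-4ck3^k}.$$

**Step 2: the gain.** Here we bound $N_k$ from below. We have $\log N_j\ge L_j\log N_{j-1}\ge q\sqrt{\log N_{j-1}}$. With $\log N_0=q=q^{2-2^0}$ and $1+\frac12\big(2-2^{-(j-1)}\big)=2-2^{-j}$, induction gives $\log N_j\ge q^{2-2^{-j}}$.

**Step 3: conclusion.** We now express both bounds in terms of $\varepsilon$. Let $C_k=2+4ck3^k$. For $Q\ge1/\kappa_k$, (10) and Step 1 give $|D|\ge\kappa_kQ^{-1-4ck3^k}n^2\ge Q^{-C_k}n^2$. By Section 9.4 and Step 2, the number of copies is at most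
$$\frac{n^{12k}}{N_k}\le\exp\big(-(\log Q)^{2-2^{-k}}\big)n^{12k}.$$
Given small $\varepsilon$, let $Q$ be the largest odd integer less than $\varepsilon^{-1/C_k}$. Then $Q^{-C_k}>\varepsilon$, so $G$ is $\varepsilon$-far from being $T_k$-free, and $Q\ge\varepsilon^{-1/C_k}-2\ge\varepsilon^{-1/(2C_k)}$, so $\log Q\ge\frac1{2C_k}\log\frac1\varepsilon$. All of this holds for $n\ge n_0(\varepsilon,k)=20k(k+1)W$, and Theorem 4 follows with $c_k=(2C_k)^{-(2-2^{-k})}$. $\blacksquare$

For every $\eta>0$, taking $k$ with $2^{-k}\le\eta$ gives an ordered tree $T$ and $c>0$ with $\delta_T(\varepsilon)\le\exp(-c(\log\frac1\varepsilon)^{2-\eta})$ for small $\varepsilon$. In the exponent this comes arbitrarily close to the bound $\varepsilon^{\Omega(\log1/\varepsilon)}$ known when the core is not a forest. The argument does not characterize the ordered forests for which polynomial bounds do hold.
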